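# Toric Fano manifolds without an $S_3$ factor: Picard number at most $5d/3$

## 1. The guess $\rho\le 3d/2$, and a threefold that breaks it

A toric Fano $d$-fold $X$ has Picard number $\rho_X\le 2d$; this is a theorem of Casagrande. The surface $S_3$, which is $\mathbb P^2$ blown up in three torus-invariant points, has $\rho=4$, so in even dimensions the products $S_3\times\cdots\times S_3$ attain the bound. Now forbid $S_3$ as a direct factor. What is the bound then? A first guess goes through surfaces. The next best surface is $S_2$, the plane blown up in two torus-invariant points, with $\rho=3$. Both $d$ and $\rho$ add up in products, so one would guess $\rho\le 3d/2$, with equality for products of copies of $S_2$. To test this we need the dictionary with polytopes.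

**Definition (toric Fano $d$-fold, smooth Fano polytope).** A toric Fano $d$-fold ($d\ge0$) is a $d$-dimensional smooth projective toric variety over $\mathbb C$ whose anticanonical divisor is ample. For $d\ge1$, equivalently, its fan is spanned by the faces of a *smooth Fano polytope*: a full-dimensional lattice polytope $P\subset N_{\mathbb R}\cong\mathbb R^d$ with the origin in its interior, such that the vertex set of each facet is a basis of the lattice $N\cong\mathbb Z^d$. Then $\rho_X=(\text{number of vertices of }P)-d$. The point ($d=0$, $\rho=0$) also counts as a toric Fano manifold.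

**Definition (non-$S_3$-splittable).** A toric Fano manifold $X$ is non-$S_3$-splittable if it is not isomorphic to $S_3\times Y$ with $Y$ a toric Fano manifold of lower dimension. Here $Y$ may be the point, so $S_3$ itself is splittable. In dimension $0$ the point is non-$S_3$-splittable.

We use these textbook facts. Isomorphic smooth projective toric varieties have isomorphic fans, so $X$ determines $P$ up to a lattice isomorphism. The fan of a product is the product of the fans. In a polytope, each facet of a facet lies in exactly two facets, and the graph of facets (adjacent when they share such a ridge) is connected. Since $0$ is interior, the cones over the facets cover $N_{\mathbb R}$.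

*Dimension 1.* The only polytope is $[-1,1]$, giving $\mathbb P^1$ with $\rho=1\le 3/2$.

*Dimension 2.* The polytope of $S_3$ is the hexagon with vertices $\pm a,\pm b,\pm(a-b)$, where $a,b$ is a lattice basis. That of $S_2$ is this hexagon with one vertex removed. That of $\mathbb P^2$ has vertices $a,b,-a-b$. We show by hand in Section 4 that a smooth Fano polygon has at most six vertices, and six only for the hexagon. So without $S_3$ we have at most five vertices, $\rho\le3=3d/2$, and the guess holds.

*Dimension 3.* The guess says $\rho\le4$, attained by $S_2\times\mathbb P^1$. Now take a lattice hexagon $H=\{h_1,\dots,h_6\}$ in cyclic order in a rank-2 lattice $E$, so that $h_{i-1}+h_{i+1}=h_i$ and $h_{i+3}=-h_i$; pick $h\in H$ and put, in $\mathbb Ze\oplus E$,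
$$V_0=H\cup\{e,\;h-e\}.$$
The origin is interior to $\mathrm{conv}\,V_0$, because $e+(h-e)+(-h)+\sum_{x\in H}x=0$ is a relation with all coefficients positive and $V_0$ spans. The functional equal to $1$ on $e,h_i,h_{i+1}$ is $\le0$ on the four other elements of $H$, and on $h-e$ its value is its value on $h$ minus $1$, which is $\le0$. So $\{e,h_i,h_{i+1}\}$ is the vertex set of a facet, and it is a basis. The automorphism that fixes $E$ and sends $e$ to $h-e$ preserves $V_0$, so $\{h-e,h_i,h_{i+1}\}$ is a facet too. These twelve facets are closed under adjacency (replace $e$ by $h-e$, or $h_i$ by $h_{i+2}$, or $h_{i+1}$ by $h_{i-1}$), so they are all the facets. We get a toric Fano threefold $Z_0$ with $\rho=8-3=5$. If $Z_0\cong S_3\times Y$, then $\dim Y=1$, $Y=\mathbb P^1$ and the polytope would be centrally symmetric. But $-e\notin V_0$. So $Z_0$ is non-$S_3$-splittable with $\rho=5>9/2$, and the guess is wrong. A hexagon can be present without being a factor.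

In dimension $3$ it is known that, up to isomorphism, exactly two toric Fano threefolds have $\rho=5$: the product $S_3\times\mathbb P^1$, and a non-$S_3$-splittable one, a non-trivial toric $S_3$-bundle $Z$ over $\mathbb P^1$. Since $Z_0$ does not split, $Z\cong Z_0$.

The corrected guess is that $Z$, with ratio $5/3$, is the best building block. This is a conjecture stated by Benjamin Assarf and Benjamin Nill, "A bound for the splitting of smooth Fano polytopes with many vertices", arXiv:1409.7303 (2014). It is true.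

**Theorem A.** Let $X$ be a non-$S_3$-splittable toric Fano $d$-fold, $d\ge1$. Then $\rho_X\le 5d/3$, with equality if and only if $d=3d'$ and $X\cong Z^{d'}$.

**Theorem B.**
1. Let $X$ be any toric Fano $d$-fold, $k:=2d-\rho_X$, and let $a$ be the largest number with $X\cong S_3^{a}\times Y$. Then $a\ge\frac{d-3k}2=\frac{3\rho_X-5d}2$, with equality if and only if $X\cong S_3^a\times Z^k$.
2. For every $d\ge1$ the maximal Picard number of a non-$S_3$-splittable toric Fano $d$-fold is exactly $\lfloor 5d/3\rfloor$.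

## 2. Products seen in the vertex set

This section translates "splits as a product" into a statement about $V$, the vertex set of $P$.

**Free sums.** Suppose $V=V_1\sqcup V_2$, $N=N_1\oplus N_2$ with $V_i\subset N_i$, and put $P_i=\mathrm{conv}\,V_i$. We claim that the $P_i$ with $N_i\ne0$ are smooth Fano polytopes, that the facets of $P$ are exactly the unions of a facet of $P_1$ and a facet of $P_2$, and that $X\cong X_1\times X_2$.

If one $N_i$ is $0$ there is nothing to do, so let both be nonzero. The projection of $P$ to $(N_i)_{\mathbb R}$ is $\mathrm{conv}(V_i\cup\{0\})$ and has $0$ in its interior. So $0$ is not a vertex of it, and it equals $P_i$. Let $G$ be (the vertex set of) a facet of $P$ and $G_i=G\cap V_i$. As $G$ is a basis of $N$ and $G_i\subset N_i$, each $G_i$ is a basis of $N_i$. The functional of $G$, restricted to $N_i$, is $\le1$ on $P_i$, with equality at the vertices $G_i$, so $G_i$ is a facet of $P_i$. Conversely, if $G_i$ is a facet of $P_i$ for $i=1,2$, the sum of the two functionals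 is $\le1$ on $V$ with equality exactly on $G_1\cup G_2$, which spans, so $G_1\cup G_2$ is a facet of $P$. It is a basis of $N$, so each $G_i$ is a basis of $N_i$. Therefore the fan of $P$ is the product of the two fans. Conversely, a product of toric Fano manifolds gives such a decomposition of $V$ and $N$.

## 3. Levels and exchanges at a facet

We now fix a smooth Fano polytope and develop the calculus in which everything is done. Facets are identified with their vertex sets.

For a facet $G$ let $u_G$ be the linear functional equal to $1$ on $G$. It is integral on $N$ because $G$ is a basis, so $u_G(v)\le0$ for $v\in V\setminus G$. Call $u_G(v)$ the *level* of $v$ in $G$. For $x\in G$ let $x^*$ be the coordinate functional of $x$ in the basis $G$. The level is the sum of the coordinates. The *neighbor* of $x$ in $G$ is the vertex $x'$ such that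
$$G^x=(G\setminus x)\cup x'$$
is the other facet containing $G\setminus x$. Both are lattice bases, and $x,x'$ lie on opposite sides of the span of $G\setminus x$, so $x^*(x')=-1$. The functional $u_{G^x}$ differs from $u_G$ by a multiple of $x^*$; evaluating at $x'$ gives
$$u_{G^x}=u_G-(1-u_G(x'))\,x^*.\tag{1}$$
Substituting $x=-x'+\sum_{y\in G\setminus x}y^*(x')\,y$, we see that in $G^x$ a vector $v$ has coordinate $-x^*(v)$ at $x'$ and
$$y^*(v)+x^*(v)\,y^*(x')\quad\text{at } y\in G\setminus x.\tag{2}$$
In particular, if $x^*(v)=0$, then $v$ keeps its level and its coordinates.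

Let $v\in V\setminus(G\cup x')$ with $x^*(v)<0$. Since $v\notin G^x$, $u_{G^x}(v)\le0$, which by (1) reads $(1-u_G(x'))\,|x^*(v)|\le-u_G(v)$, where $1-u_G(x')\ge1$. This gives two rules, for $v\in V\setminus G$.

* **(L0)** If $u_G(v)=0$ and $x^*(v)<0$, then $v=x'$ and $x^*(v)=-1$. In particular, two different vertices of level $0$ are never both negative at the same $x$.
* **(L1)** If $u_G(v)=-1$ and $x^*(v)<0$, then $x^*(v)=-1$, and $v=x'$ or $u_G(x')=0$.

For (L0): $v\ne x'$ would give a positive number $\le0$. For (L1): if $v\ne x'$, the product is $\le1$, so both factors are $1$. We shall constantly use (L0) like this: if $w$ has level $0$ and is negative at $x$, then *exchanging $x$ for $w$ gives a facet*, and its functional is $u_G-x^*$. Note also that a vertex of level $\le0$ in a facet is not an element of that facet.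

For $w$ of level $0$ put $I_w^G=\{x\in G:x^*(w)<0\}$. It is nonempty because $w\ne0$ has coordinate sum $0$. By (L0) these sets are pairwise disjoint, and their union is the set of $x$ with $u_G(x')=0$; such $x$ are called *$G$-covered*.

*Example.* In the hexagon with $G=\{h_1,h_2\}$ the vertices $h_3=h_2-h_1$ and $h_6=h_1-h_2$ have level $0$, with $I_{h_3}=\{h_1\}$ and $I_{h_6}=\{h_2\}$. The vertices $h_4=-h_1$, $h_5=-h_2$ have level $-1$. Both elements of $G$ are covered.

**Lemma 1.** Let $u_G(v)=-1$ and $J=\{x\in G:x^*(v)<0\}$. (a) If $x\in J$ is not $G$-covered, then $v=x'$. (b) All $G$-covered elements of $J$ lie in one single set $I_w^G$.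

*Proof.* (a) is (L1). (b) Suppose $x\in J\cap I_w$, $y\in J\cap I_{w'}$ with $w\ne w'$. Then $x\ne y$, $x'=w$, $y'=w'$. Exchange $x$ for $w$: $u_{G^x}=u_G-x^*$ and $x^*(v)=-1$ by (L1), so $v$ has level $0$ in $G^x$. Its $y$-coordinate there is $-1-y^*(w)$ by (2), and $y^*(w)\ge0$ because $y\notin I_w$. By (L0), $y^*(w)=0$ and $v$ is the neighbor of $y$ in $G^x$. By symmetry $x^*(w')=0$. So $w'$ keeps level $0$ and $y$-coordinate $-1$ in $G^x$, and $w'$ is the neighbor of $y$ in $G^x$ as well. Hence $v=w'$, contradicting $u_G(v)=-1$. $\square$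

## 4. Counting from the facet that contains the vertex sum

The natural first attempt is to count vertices by level from a well-chosen facet. Let $s=\sum_{v\in V}v$ and let $G$ be a facet whose cone contains $s$. Then
$$0\le u_G(s)=d-\sum_{u_G(v)<0}|u_G(v)|,$$
so at most $d$ vertices have negative level. At most $d$ vertices have level $0$, because the sets $I_w^G$ are disjoint nonempty subsets of $G$. With the $d$ vertices of $G$ this gives $|V|\le3d$, that is, $\rho_X\le2d$.

*The promised case $d=2$.* Let $|V|=6$ and $G=\{x,y\}$. Then two vertices have level $0$ and their $I$-sets are singletons, so they are $y-x$ and $x-y$. Two vertices have negative level, and both have level $-1$, as the absolute values add up to at most $2$. By (L1) their coordinates are $\ge-1$, with sum $-1$, so they are $-x$ and $-y$. So $V$ is the hexagon.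

*Where this stops.* To prove $\rho_X\le5d/3$ one must gain $d/3$ over the count $3d$. The gain has to come from level-$0$ vertices with $|I_w|\ge2$, from uncovered elements of $G$, from levels $\le-2$, or from $u_G(s)>0$. For $S_3$ there is no gain at all. The trouble is that the picture inside $G$ does not show whether a hexagon is a factor. In $Z_0$ with $h=h_1$ we have $s=h_1$, and $G=\{e,h_1,h_2\}$ is allowed. The level-$0$ vertices are $h_3,h_6,h_1-e$, each with a one-element $I$-set; $h_4,h_5$ have level $-1$. At $h_1,h_2$ the picture is the one in $S_3$; the whole gain is $u_G(s)=1$, and it is due to $h_1-e$, which lies outside the plane of the hexagon. So the hexagons should be taken out first. We then count only the remaining vertices, and record how far each of them leans into the hexagon planes.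

## 5. Hexagons in the vertex set

**Definition.** A *hexagon* is a set $H=\{\pm a,\pm b,\pm(a-b)\}\subset V$ with $a,b$ linearly independent. We label it cyclically $h_1,\dots,h_6$ with $h_{i-1}+h_{i+1}=h_i$ and $h_{i+3}=-h_i$ (for instance $b,\,a,\,a-b,\,-b,\,-a,\,b-a$).

**Lemma 2.** (a) Every facet contains exactly two elements of $H$, and they are adjacent. If $R\cup\{h_1,h_2\}$ is a facet with $R\cap H=\emptyset$, then so is $R\cup\{h_i,h_{i+1}\}$ for all $i$, and the neighbor of $h_1$ in $R\cup\{h_1,h_2\}$ is $h_3$. (b) Distinct hexagons are disjoint.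

*Proof.* (a) Since $\pm h\in V$ for $h\in H$, $u_G$ takes values in $\{-1,0,1\}$ on $H$. If $h_1\in G$, then $1=u_G(h_6)+u_G(h_2)$, so exactly one of $h_6,h_2$ is in $G$. If it is $h_2$, the values on $h_1,\dots,h_6$ are $1,1,0,-1,-1,0$; the other case is symmetric. So a facet that meets $H$ contains exactly two elements of $H$, and they are adjacent. The facet across $h_1$ from $R\cup\{h_1,h_2\}$ contains $h_2$ but not $h_1$, hence $h_3$, so the neighbor of $h_1$ is $h_3$. Similarly the neighbor of $h_2$ is $h_6$. Iterating, all $R\cup\{h_i,h_{i+1}\}$ are facets. The facet across an element outside $H$ still contains $h_1,h_2$. So the facets meeting $H$ are closed under adjacency. They exist, since elements of $H$ are vertices, and the facet graph is connected. So every facet meets $H$.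

(b) Let $v\in H\cap H'$ and let $G\ni v$ be a facet. It contains an element $x\in H$ adjacent to $v$ in $H$ and an element $y\in H'$ adjacent to $v$ in $H'$. By (a) (with $h_1=v$, $h_2=x$, $h_3=x-v$) the neighbor of $v$ in $G$ is $x-v$, and likewise it is $y-v$. So $x=y$ and $H=\{\pm v,\pm x,\pm(x-v)\}=H'$. $\square$

Let $H_1,\dots,H_m$ be all hexagons, $E_j$ the lattice spanned by $H_j$, $E=\sum_jE_j$, and
$$W=V\setminus\bigcup_jH_j .$$
*No hexagon meets $W$.* By Lemma 2 every facet has the form $F\pi:=F\cup\pi$, where $\pi=(\pi_1,\dots,\pi_m)$ is a choice of adjacent pairs $\pi_j\subset H_j$ and $F\subset W$ has $n:=d-2m$ elements. Let $\mathcal F$ be the set of all $F$ that occur. Applying Lemma 2(a) to one hexagon at a time, for $F\in\mathcal F$ the set $F\pi$ is a facet for **every** $\pi$. Each $\pi_j$ is a basis of $E_j$, so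
$$N=\langle F\rangle\oplus E_1\oplus\dots\oplus E_m .$$
The coordinate functionals of elements of $F$ vanish on $E$ and do not depend on $\pi$.

*Neighbors inside $\mathcal F$.* Let $e\in F$. The facet across $e$ from $F\pi$ contains $\pi$, hence no further hexagon element. So the neighbor $e'$ of $e$ is in $W$ and $(F\setminus e)\cup e'\in\mathcal F$. Then $((F\setminus e)\cup e')\pi'$ is a facet for all $\pi'$, so $e'$ does not depend on $\pi$. Thus $e$ has a neighbor "in $F$", and exchanging leads to another element of $\mathcal F$. The neighbor of a hexagon element $h\in\pi_j$ is in $H_j$.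

*A norm on $E_j$.* Each $z\in E_j$ can be written $z=\alpha h_i+\beta h_{i+1}$ with integers $\alpha,\beta\ge0$, since the six cones over adjacent pairs cover the plane and adjacent pairs are bases. Put $\|z\|=\alpha+\beta$; on a common ray of two cones the two expressions agree, so this is well defined. Let $u_{\pi_j}$ be the functional on $E_j$ equal to $1$ on $\pi_j$. It is $\le1$ on $H_j$, with equality exactly on $\pi_j$. So $u_{\pi_j}(z)\le\|z\|$, with equality if and only if $z\in\mathrm{cone}(\pi_j)$. Further, $\|z\|=1$ if and only if $z\in H_j$. If $z\ne0$, some pair $\pi_j$ has $z\notin\mathrm{cone}(\pi_j)$: if $z\in\mathrm{cone}(h_i,h_{i+1})$, take $\{-h_i,-h_{i+1}\}$.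

## 6. Vertices outside the hexagons, measured from a special $F$

This section fixes the facet from which we count, and the names for everything that we count.

Since a hexagon sums to $0$, $s=\sum_{v\in V}v=\sum_{v\in W}v$. Fix a facet $F\pi^0$ whose cone contains $s$, with $F=\{e_1,\dots,e_n\}\in\mathcal F$. Let $u^1,\dots,u^n$ be the coordinate functionals of the $e_i$, $u_F=\sum u^i$, and let $z_j(v)\in E_j$ be the $E_j$-component of $v$ in $N=\langle F\rangle\oplus\bigoplus E_j$. Let $e_i'$ be the neighbor of $e_i$ in $F$. We often identify $e_i$ with its index $i$.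

For $v\in W\setminus F$ put
$$l(v)=-u_F(v),\qquad t(v)=\sum_j\|z_j(v)\|,\qquad\delta(v)=l(v)-t(v).$$
Call $\pi$ *$v$-adapted* if $z_j(v)\in\mathrm{cone}(\pi_j)$ for all $j$; such $\pi$ exist. Since $u_{F\pi}(v)=-l(v)+\sum_ju_{\pi_j}(z_j(v))$, we have
$$u_{F\pi}(v)\le-\delta(v),\quad\text{with equality if and only if $\pi$ is $v$-adapted.}$$
So $-\delta(v)$ is the highest level that $v$ reaches when the hexagon part of the facet is turned. As levels outside the facet are $\le0$, $\delta(v)\ge0$, that is, $l(v)\ge t(v)\ge0$. If $l(v)=0$, all $z_j(v)$ vanish. If $\pi$ is $v$-adapted, the coordinates of $v$ at hexagon elements of $F\pi$ are $\ge0$.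

Put $V_-=\{v\in W:u_F(v)<0\}$, and for $v\in V_-$ let $\mathrm{neg}(v)=\{i:u^i(v)<0\}\ne\emptyset$.

*Level-$0$ vertices* are the $w\in W\setminus F$ with $u_F(w)=0$. They lie in $\langle F\rangle$ and have level $0$ in every $F\pi$. By (L0) all coordinates of $w$ at $I_w:=\{i:u^i(w)<0\}$ are $-1$, the $I_w$ are disjoint, and $\bigcup I_w=\{i:u_F(e_i')=0\}$; these are the *covered* indices. So $W$ is the disjoint union of $F$, the level-$0$ vertices and $V_-$. We use the following names.

* $U$ is the set of uncovered indices (then $e_i'\in V_-$), and $c=|U|$.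
* $\mathcal M$ is the set of level-$0$ vertices $w$ with $a_w:=|I_w|\ge2$.
* $A$ is the set of indices $i$ with $I_w=\{i\}$ for some $w$. The positive coordinates of $w$ then sum to $1$, so $w=a_i:=e_{\varphi(i)}-e_i$ with $\varphi(i)\ne i$. Thus $\{1,\dots,n\}=U\sqcup A\sqcup\bigsqcup_{w\in\mathcal M}I_w$.
* $B_1=\{i\in A:-e_i\in V\}$ and $B_0=A\setminus B_1$. For $i\in B_1$ we have $-e_i\in W$, since hexagons are centrally symmetric and $e_i\in W$; moreover $l=1$, $t=0$, $\delta=1$ for $-e_i$.
* $O=V_-\setminus\{-e_i:i\in B_1\}$.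
* For $v\in V_-$, $\mathrm{ex}(v)=\{i\in U:e_i'=v\}\subset\mathrm{neg}(v)$ and $x(v)=|\mathrm{ex}(v)|$. For $i\in B_1$, $\mathrm{neg}(-e_i)=\{i\}$ and $i\notin U$, so $\mathrm{ex}(-e_i)=\emptyset$. Hence $c=\sum_{v\in O}x(v)$.
* $\sigma_i=u^i(s)$, an integer $\ge0$; $\sigma=\sum\sigma_i$; and $\lambda=\sum_{v\in V_-}(l(v)-1)=\sum_{v\in O}(l(v)-1)$.

A vertex $v\in V_-$ with $u^r(v)<0$ for some $r\notin B_1$ lies in $O$. With $p_i=\sum_{w\text{ level }0}\max(0,u^i(w))$, summing $u^i$ over $W$ gives
$$\sigma_i=p_i+\sum_{v\in V_-}u^i(v)\ (i\text{ covered}),\qquad\sigma_i=1+p_i+\sum_{v\in V_-}u^i(v)\ (i\in U),\tag{3}$$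
since $e_i$ contributes $1$, and a covered $i$ lies in exactly one $I_w$, which contributes $-1$.

*Examples.* (i) For $Z_0$: $m=n=1$, $F=\{e\}$, $s=h$, $V_-=O=\{h-e\}$ with $l=t=1$, $\delta=0$, $x=1$, and $\sigma=0$. (ii) For $\mathbb P^2$: no hexagon, $F=\{e_1,e_2\}$, $s=0$, $v=-e_1-e_2$ is the neighbor of both $e_i$, so $O=\{v\}$, $\delta=l=2$, $x=2$. (iii) For $S_2$, the hexagon without one vertex $-e_2$: take $V=\{e_1,\,e_2,\,e_2-e_1,\,-e_1,\,e_1-e_2\}$, so $s=e_2$ and $F=\{e_1,e_2\}$ is allowed. Here $A=\{1,2\}$, $\varphi$ swaps $1$ and $2$, $B_1=\{1\}$, $B_0=\{2\}$, $O=\emptyset$, $\sigma=1$.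

## 7. The vertices $-e_i$ and the map $\varphi$

The vertices $-e_i$, $i\in B_1$, were what made the hexagon free of charge in Section 4. The next lemma says that now each of them uses up a private index $\varphi(i)$ outside $B_1$.

**Lemma 3.** Let $i\in B_1$, $j=\varphi(i)$, $F^i=(F\setminus e_i)\cup a_i$. Then $F^i\in\mathcal F$, $u_{F^i\pi}=u_{F\pi}-u^i$, the coordinate at $e_j$ in $F^i$ is $u^j+u^i$, the coordinates at $e_l$, $l\ne i,j$, are $u^l$, and the neighbor of $e_j$ in $F^i$ is $-e_i$. Exchanging it gives $F^{i,j}=(F\setminus\{e_i,e_j\})\cup\{a_i,-e_i\}\in\mathcal F$ with $u_{F^{i,j}\pi}=u_{F\pi}-2u^i-u^j$; the coordinates at $e_l$, $l\ne i,j$, are still $u^l$. Moreover: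

* (i) $\varphi(i)\notin B_1$;
* (ii) $\varphi|_{B_1}$ is injective;
* (iii) if $j\in A$, then $\varphi(j)=i$;
* (iv) if $j\in I_w$ with $w\in\mathcal M$, then $u^i(w)\ge1$;
* (v) if $j\in U$, $g=e_j'$ and $\delta(g)=0$, then $u^i(g)\ge1$.

*Proof.* The vertex $a_i=e_j-e_i$ has level $0$ and is negative at $e_i$, so it is the neighbor of $e_i$; (1) and (2) give the statements on $F^i$. Next, $-e_i=a_i-e_j$ has level $-1+1=0$ in $F^i\pi$, coordinate $-1$ at $e_j$ and $0$ at $e_l$ for $l\ne i,j$. By (L0) it is the neighbor of $e_j$. By (1), $u_{F^{i,j}\pi}=u_{F^i\pi}-(u^j+u^i)=u_{F\pi}-2u^i-u^j$, and by (2) the coordinates at the other $e_l$ do not change. By (L0) again we have the following.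

$(\ast)$ No vertex $y\ne-e_i$ that has level $0$ in some $F^i\pi$ satisfies $u^j(y)+u^i(y)<0$.

(iii) If $\varphi(j)\ne i$, then $u^i(a_j)=0$, so $a_j$ has level $0$ in $F^i\pi$ and $u^j(a_j)+u^i(a_j)=-1$. Also $a_j\ne-e_i$, since their values under $u_F$ differ. This violates $(\ast)$.

(i) If $j\in B_1$, then $\varphi(j)=i$ by (iii), and $\{\pm e_i,\pm e_j,\pm(e_i-e_j)\}\subset V$ is a hexagon meeting $W$, a contradiction.

(ii) Let $i\ne i'\in B_1$ and $\varphi(i')=j$. Then $u^i(a_{i'})=0$, so $a_{i'}=e_j-e_{i'}$ has level $0$ in $F^i\pi$, and its coordinate at $e_{i'}$ there is $-1$ (note $i'\ne i,j$). Exchanging gives a facet $(F\setminus\{e_i,e_{i'}\})\cup\{a_i,a_{i'}\}\cup\pi$ with functional $u_{F\pi}-u^i-u^{i'}$. In it $-e_i=a_i-e_j$ and $-e_{i'}=a_{i'}-e_j$ both have level $0$ and are negative at $e_j$. This contradicts (L0).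

(iv) $i\in I_{a_i}$ and $w\ne a_i$, so $i\notin I_w$ and $u^i(w)\ge0$. If it were $0$, then $w$ would have level $0$ in $F^i\pi$ and $u^j(w)+u^i(w)=-1$, violating $(\ast)$ (again $w\neq -e_i$ by their values under $u_F$).

(v) Take $\pi$ $g$-adapted. Then $g$ has level $0$ in $F\pi$, so by (L0) every index in $\mathrm{neg}(g)$ has neighbor $g\in V_-$; that is, $\mathrm{neg}(g)\subset U$. So $u^i(g)\ge0$. If $u^i(g)=0$, then $g$ has level $0$ in $F^i\pi$ and $u^j(g)+u^i(g)=-1$, and $g\ne-e_i$ since $\delta(-e_i)=1$. This violates $(\ast)$. $\square$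

Put $B_0'=\varphi(B_1)\cap B_0$, $U'=\varphi(B_1)\cap U$, and $\mu_w=|\varphi(B_1)\cap I_w|$ for $w\in\mathcal M$. By (i) and (ii),
$$|B_1|=|B_0'|+|U'|+\sum_{w\in\mathcal M}\mu_w .$$
For $r\in B_0'$ write $r=\varphi(i)$ with $i\in B_1$. Since $r\in A$, (iii) gives $\varphi(r)=i\in B_1$. We write $i(r):=\varphi(r)$. Then $\varphi(i(r))=r$, so $r\mapsto i(r)$ is injective, and
$$a_r=e_{i(r)}-e_r,\qquad a_{i(r)}=e_r-e_{i(r)} .$$
Since $i(r)\in B_1$, we have $i(r)\notin B_0'$ and $i(r)\notin U$. In example (iii), $B_0'=\{2\}$ and $i(2)=1$.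

## 8. An identity for $3k-d$

We now express what must be shown in the new quantities. Let $k=2d-\rho_X=3d-|V|$. As $|V|=6m+|W|$ and $d=n+2m$, $k=3n-|W|$. Put
$$S:=3k-d=3k-n-2m .$$
Then $\rho_X=2d-k\le5d/3$ if and only if $S\ge0$, with equality if and only if $S=0$.

From $\sigma=u_F(s)=n-\sum_{V_-}l(v)$ we get $|V_-|=n-\sigma-\lambda$, and since $|V_-|=|B_1|+|O|$,
$$n=|B_1|+|O|+\sigma+\lambda .$$
Also $|W|=n+|A|+|\mathcal M|+|V_-|$ and $n=c+\sum_wa_w+|A|$, so
$$k=3n-|W|=n-|A|-|\mathcal M|+\sigma+\lambda=c+\sum_{w\in\mathcal M}(a_w-1)+\sigma+\lambda .$$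
Inserting both, and the formula for $|B_1|$, into $S=3k-n-2m$,
$$S=3c+\sum_{w\in\mathcal M}(3a_w-3-\mu_w)+2\sigma+2\lambda-|O|-|B_0'|-|U'|-2m.\tag{4}$$

*From now on, until Lemma 9, $X$ is non-$S_3$-splittable and $d\ge1$.* This hypothesis enters at one place only. For each $j$ some $v\in W$ has $z_j(v)\ne0$; otherwise $V\setminus H_j\subset\langle F\rangle\oplus\bigoplus_{j'\ne j}E_{j'}$, and $X$ splits off $S_3$ by the free-sum statement of Section 2. Such a $v$ is not in $F$ and not of level $0$, so it lies in $V_-$, and in $O$ because $t(-e_i)=0$. So $m\le\sum_{v\in O}t(v)$. With $\lambda=\sum_O(l-1)$ and $c=\sum_Ox$, (4) becomes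
$$S\ \ge\ \sum_{v\in O}b(v)+\sum_{w\in\mathcal M}(3a_w-3-\mu_w)+2\sigma-|B_0'|-|U'|,\qquad b(v):=3x(v)+2\delta(v)-3.\tag{5}$$

*Checks.* For $\mathbb P^2$, $k=3$ and $S=9-2=7=b(v)=6+4-3$. For $Z_0$, $k=1$, $S=0$ and $b(h-e)=3+0-3=0$. For $S_2$, $k=1$, $S=1=2\sigma-|B_0'|$.

Three kinds of terms on the right of (5) are negative: the vertices $v\in O$ with $b(v)<0$, the indices in $U'$, and the indices in $B_0'$. Sections 9 and 10 find, for each, something on the right that pays for it.

## 9. Vertices with $\delta\le1$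

**The case $\delta=0$.** We describe $v\in V_-$ with $\delta(v)=0$. For $v$-adapted $\pi$, $v$ has level $0$ in $F\pi$. So by (L0), for all $i\in\mathrm{neg}(v)$,
$$u^i(v)=-1,\qquad e_i'=v,\qquad i\in U .$$
Thus $\mathrm{ex}(v)=\mathrm{neg}(v)$, $x(v)=|\mathrm{neg}(v)|\ge1$, and $\sum_{u^i(v)>0}u^i(v)=x(v)-l(v)\le x(v)-1$. We refer to this as **(F0)**. In particular $b(v)\ge0$.

**The case $\delta=1$.** Let $v\in V_-$, $\delta(v)=1$ and $G=F\pi$ with $\pi$ $v$-adapted. Then $v$ has level $-1$ in $G$, its hexagon coordinates are $\ge0$, and $u^i(v)=-1$ on $\mathrm{neg}(v)$ by (L1). An index in $\mathrm{ex}(v)$ is not $G$-covered, since its neighbor $v$ has level $-1$. An index in $\mathrm{neg}(v)$ that is not $G$-covered has $e_i'=v\in V_-$ by Lemma 1(a), so it is in $\mathrm{ex}(v)$. Hence, by Lemma 1(b), $\mathrm{neg}(v)\setminus\mathrm{ex}(v)$ consists of $G$-covered indices, which (if there are any) lie in one $I_w^G$. Here $w\in W$, as a neighbor of some $e_i$. Either $u_F(w)=0$, and $I_w^G=I_w$; or $w\in V_-$,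 and then $0=u_G(w)\le-\delta(w)\le0$, so $\delta(w)=0$, $\pi$ is $w$-adapted, and $I_w^G=\mathrm{neg}(w)$. We refer to this as **(F1)**.

Since $b(v)=3x+2\delta-3$, we have $b(v)<0$ only when $\delta(v)=1$ and $x(v)=0$. Let $O^*=\{v\in O:\delta(v)=1,\ x(v)=0\}$; here $b(v)=-1$.

**Lemma 4.** For $v\in O^*$, either $\mathrm{neg}(v)\subset I_w$ with $w\in\mathcal M$, or $\mathrm{neg}(v)\subset\mathrm{neg}(g)$ with $g\in O$, $\delta(g)=0$, $x(g)\ge2$, and some $\pi$ is adapted to both $v$ and $g$.

*Proof.* By (F1), $\mathrm{neg}(v)\subset I_w^G$. If $w=g\in V_-$ with $\delta(g)=0$, then $g\in O$, as $\delta(-e_i)=1$ for $i\in B_1$, and $x(g)=|\mathrm{neg}(g)|$ by (F0). So the lemma holds if $|I_w^G|\ge2$. Suppose $|I_w^G|=1$. Then $\mathrm{neg}(v)=\{i\}$ with $u^i(v)=-1$, so $l(v)\le1$. Hence $l(v)=1$, $t(v)=0$, all other coordinates vanish, and $v=-e_i$.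

If $u_F(w)=0$, then $i\in A$, so $i\in B_1$ and $v\notin O$, a contradiction. If $w=g$ with $\delta(g)=0$, then every $\pi$ is $v$-adapted, while some $\pi$ is not $g$-adapted, since $t(g)=l(g)\ge1$ (end of Section 5). For such $\pi$, $e_i'=g$ has negative level in $F\pi$, so $i$ is not $F\pi$-covered. As $v$ has level $-1$ in $F\pi$, Lemma 1(a) gives $v=e_i'=g$, contradicting $\delta(v)=1$. $\square$

So each $v\in O^*$ has a candidate payer, $w\in\mathcal M$ or $g$. Next we bound how many can share one payer. The idea is that each such $v$ occupies a rectangle of at least $a$ cells on a board with $a$ rows, and the rectangles are disjoint.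

**Lemma 5.** (1) For $w\in\mathcal M$ let $O_w=\{v\in O^*:\mathrm{neg}(v)\subset I_w\}$. Then $|O_w|+\mu_w\le a_w$. (2) For $g\in O$ with $\delta(g)=0$, $x(g)\ge2$, let $O_g$ be the set of $v\in O^*$ with $\mathrm{neg}(v)\subset\mathrm{neg}(g)$ for which some $\pi$ is adapted to both $v$ and $g$. Then $|O_g|\le x(g)-1$.

*Proof.* **The board.** Let $w$ be as in (1), or $w=g$ in (2). Put $I=I_w$, respectively $I=\mathrm{neg}(g)$, $a=|I|$, and $Q=\{r:u^r(w)>0\}$. In (1) the coordinates of $w$ sum to $0$ and are $-1$ on $I$, so $|Q|\le a$. In (2), $|Q|\le a-1$ by (F0).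

**The rectangle of $v$.** Let $v\in O_w$, $J_v=\mathrm{neg}(v)$, $\pi$ adapted to $v$ (and to $g$ in case (2)), $i\in J_v$, and $F^i=(F\setminus e_i)\cup w$. As $w$ has level $0$ in $F\pi$ and is negative at $e_i$, this is an exchange with $u_{F^i\pi}=u_{F\pi}-u^i$. So $v$ has level $-1+1=0$ in $F^i\pi$. By (2) of Section 3 and $u^i(v)=-1$, the coordinates of $v$ there are $1$ at $w$ and $y^*(v)-y^*(w)$ at the other $y$. By (L0), negative coordinates equal $-1$, and where they occur $v$ is the neighbor. We go through the elements of the facet.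

* At hexagon elements the neighbor is a hexagon vertex and $v\in W$, so the coordinate is $\ge0$.
* At $e_r$, $r\in I\setminus i$, it is $u^r(v)+1$, which is $\ge0$, and $\ge1$ if $r\notin J_v$.
* At $e_r$, $r\notin I\cup Q$, it is $u^r(v)\ge0$.

So the negative coordinates are exactly at the $r\in R_v:=\{r\in Q:u^r(v)=u^r(w)-1\}$, a set that does not depend on $i$. The coordinates sum to $0$, so $|R_v|\ge1+(a-|J_v|)$, i.e.
$$|J_v|+|R_v|\ge a+1,\qquad1\le|J_v|\le a .$$
Therefore $|J_v||R_v|\ge|J_v|(a+1-|J_v|)\ge a$, as this concave function of $|J_v|$ equals $a$ at both ends $1$ and $a$.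

**Disjointness.** For $i\in J_v$, $r\in R_v$, the neighbor of $e_r$ in $F^i$, which is independent of $\pi$, is $v$. So the rectangles $J_v\times R_v\subset I\times Q$ belonging to different $v$ are disjoint. Hence $a|O_w|\le a|Q|$, i.e. $|O_w|\le|Q|$. This proves (2).

**Room for $\mu_w$ in case (1).** Let $(i,r)\in J_v\times R_v$ with $r\in A$. Then $\varphi(r)=i$. Otherwise, since also $r\ne i$ (as $I\cap Q=\emptyset$), $u^i(a_r)=0$, so $a_r$ has level $0$ in $F^i\pi$ and coordinate $-1$ at $e_r$; then $a_r$ is the neighbor $v$ of $e_r$, which is impossible as $v\in V_-$. Let $Q_1=\{i\in B_1:\varphi(i)\in I_w\}$. By Lemma 3(ii),(iv), $|Q_1|=\mu_w=:\mu\le a$ and $Q_1\subset Q$. In each line $I\times\{r\}$, $r\in Q_1\subset A$, only the cell $(\varphi(r),r)$ can be used. So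
$$a|O_w|\le a(|Q|-\mu)+\mu\le a^2-\mu(a-1),\qquad\text{i.e.}\quad|O_w|+\mu\le a+\frac\mu a .$$
If $\mu<a$, integrality gives $|O_w|+\mu\le a$. If $\mu=a$, then $Q=Q_1$ and all rectangles lie in $\{(\varphi(r),r):r\in Q_1\}$ with $\varphi|_{Q_1}$ injective. So any rectangle has $|J_v|=|R_v|=1$, contradicting $|J_v|+|R_v|\ge a+1\ge3$. So $O_w=\emptyset$ and $|O_w|+\mu=a$. $\square$

The next lemma limits the charge of $U'$ to vertices with $\delta=0$.

**Lemma 6.** If $g\in O$, $\delta(g)=0$, then $|\mathrm{ex}(g)\cap U'|\le x(g)-1$.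

*Proof.* Each $j\in\mathrm{ex}(g)\cap U'$ is $\varphi(i_j)$ for some $i_j\in B_1$. The $i_j$ are distinct, and $u^{i_j}(g)\ge1$ by Lemma 3(v). By (F0) the positive $u^i(g)$ sum to at most $x(g)-1$. $\square$

## 10. Simultaneous exchanges and the indices in $B_0'$

It remains to pay for $|B_0'|$. Let $r\in B_0'$. Then $p_r\ge1$ because $u^r(a_{i(r)})=1$. So by (3), if $\sigma_r=0$, there is $v\in V_-$ with $u^r(v)<0$; we want to charge $r$ to such a $v$. *Any $v\in V_-$ with $u^r(v)<0$ is in $O$, has $\delta(v)\ge1$, and is not in $O^*$.* Indeed $v\in O$ as $r\notin B_1$; and if $\delta(v)=0$ or $v\in O^*$, then by (F0) and Lemma 4 $r$ would lie in $U$ or in some $I_w$ with $w\in\mathcal M$, whereas $r\in A$. For $v\in O$ let $y(v)=|\mathrm{neg}(v)\cap B_0'|$. First we bound $y(v)$, by exchanging several $e_r$ at once.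

**Multiple exchange.** For $R\subset B_0'$ let $F^R=(F\setminus\{e_r\}_{r\in R})\cup\{a_r\}_{r\in R}$. We claim: $F^R\in\mathcal F$, $u_{F^R\pi}=u_{F\pi}-\sum_{r\in R}u^r$, and the coordinate at $e_l$ ($l\notin R$) in $F^R$ is $u^l+\sum_{r\in R,\,i(r)=l}u^r$.

We use induction on $|R|$, the case $R=\emptyset$ being clear. Let the claim hold for $R$ and let $r'\in B_0'\setminus R$. For $r\in R$ we have $r\ne r'$ and $r\ne i(r')$, so $u^r(a_{r'})=0$. Hence $a_{r'}$ has level $0$ in $F^R\pi$, and its coordinates at $e_l$, $l\notin R$, are $u^l(a_{r'})$: $-1$ at $e_{r'}$, $1$ at $e_{i(r')}$, $0$ otherwise. So $a_{r'}$ is the neighbor of $e_{r'}$. The coordinate functional at $e_{r'}$ in $F^R$ is $u^{r'}$, since no $i(r)$ equals $r'$. Now (1) and (2) give the claim for $R\cup r'$. We record: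

for $r'\in B_0'\setminus R$, $a_{r'}$ has level $0$ in $F^R\pi$ and coordinate $-1$ at $e_{r'}$. $\hfill(6)$

With $v\in O$, $R=\mathrm{neg}(v)\cap B_0'$ and $\pi$ $v$-adapted, $v\notin F^R\pi$, so $u_{F^R\pi}(v)\le0$, that is,
$$\sum_{r\in R}|u^r(v)|\le\delta(v),\qquad\text{so } y(v)\le\delta(v).\tag{7}$$
For $r\in B_0'$ write $F^r=F^{\{r\}}$. In $F^r$ the coordinate at $e_{i(r)}$ is $u^{i(r)}+u^r$, and at other $e_l$ it is $u^l$.

The next lemma produces vertices of $O$ that are negative at a given $r$.

**Lemma 7.** Let $r\in B_0'$, $i=i(r)$, and let $w$ be the neighbor of $e_i$ in $F^r$. If $w$ has level $0$ in $F^r\pi$ for some $\pi$, then $w\in O$ and, for this $\pi$, $u^r(w)=u_{F\pi}(w)<0$.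

*Proof.* $w\in W$. From $u_{F^r\pi}(w)=u_{F\pi}(w)-u^r(w)=0$ we get $u_{F\pi}(w)=u^r(w)=:-\varepsilon$, and $u^i(w)+u^r(w)=-1$, since $w$ has coordinate $-1$ at $e_i$ in $F^r$. If $w\in F$, then $w=e_r$, as $w\notin F^r$; but $e_r$ has coordinate $+1$ at $e_i$ in $F^r$. So $w\notin F$ and $\varepsilon\ge0$. If $\varepsilon=0$, then $w$ has level $0$ in $F\pi$ and $u^i(w)=-1$, so by (L0) $w=e_i'=a_i=e_r-e_i$, contradicting $u^r(w)=0$. So $\varepsilon\ge1$. A level-$0$ vertex has level $0$ in every $F\pi$, so $u_F(w)\ne0$. Hence $w\in V_-$, and $w\in O$ since $u^r(w)<0$ and $r\notin B_1$. $\square$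

If a vertex $v$ with $\delta(v)=2$, $x(v)=0$ receives two indices of $B_0'$, then the balance is $b(v)-2=1-2<0$. So call $v\in O$ *poor* if $\delta(v)=2$, $x(v)=0$, $y(v)=2$. The next lemma says that we never need to charge a poor vertex.

**Lemma 8.** If $v$ is poor, then every $r\in\mathrm{neg}(v)\cap B_0'$ lies in $\mathrm{neg}(w)$ for some non-poor $w\in O$.

*Proof.* Let $R=\mathrm{neg}(v)\cap B_0'=\{r_1,r_2\}$, $i_s=i(r_s)$, $\pi$ $v$-adapted. By (7), $u^{r_1}(v)=u^{r_2}(v)=-1$, and $v$ has level $-2+2=0$ in $F^R\pi$.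

**Step 1: indices in $\mathrm{neg}(v)\setminus R$.** We show that if such an index exists, then either we reach a contradiction or the lemma holds. Let $j\in\mathrm{neg}(v)\setminus R$. The coordinate of $v$ at $e_j$ in $F^R$ is $u^j(v)$, minus $1$ if $j\in\{i_1,i_2\}$; it is negative. By (L0) it is $-1$, so $j\ne i_1,i_2$, $u^j(v)=-1$, and

$(\dagger)$ the neighbor of $e_j$ in $F^R$ is $v$.

*Case $j\in A$.* If $\varphi(j)\notin R$, then $u^{r_s}(a_j)=0$ for $s=1,2$. So $a_j$ has level $0$ in $F^R\pi$ and coordinate $-1$ at $e_j$, and $a_j=v$ by $(\dagger)$, a contradiction since $v\in V_-$. If, say, $\varphi(j)=r_1$, then $a_j=e_{r_1}-e_j$ has $u^{r_2}(a_j)=0$. So it has level $0$ in $F^{r_2}\pi$. The coordinates at $e_j$, $e_{r_1}$ in $F^{r_2}$ are $u^j$, $u^{r_1}$, as $i_2\ne j,r_1$, so $a_j$ has coordinates $-1$ at $e_j$ and $1$ at $e_{r_1}$. Exchanging $e_j$ for $a_j$ gives a facet with functional $u_{F\pi}-u^{r_2}-u^j$. There $v$ has level $-2+1+1=0$ and coordinate $u^{r_1}(v)+u^j(v)=-2$ at $e_{r_1}$, contradicting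 (L0). The case $\varphi(j)=r_2$ is symmetric.

*Case $j\in I_w$, $w\in\mathcal M$.* Here $u^{r_s}(w)\ge0$, since $r_s\in I_{a_{r_s}}$. If both vanish, $w$ has level $0$ in $F^R\pi$ and coordinate $-1$ at $e_j$, so $w=v$ by $(\dagger)$, a contradiction. Otherwise, say, $u^{r_1}(w)\ge1$. In $((F\setminus e_j)\cup w)\pi$, $v$ has level $-2+1=-1$ and coordinate $-1-u^{r_1}(w)\le-2$ at $e_{r_1}$, contradicting (L1).

*Case $j\in U$.* Then $g:=e_j'\ne v$, as $x(v)=0$. Let $-\gamma=u_{F\pi}(g)\le0$ and $F^j=(F\setminus e_j)\cup g$, so $u_{F^j\pi}=u_{F\pi}-(1+\gamma)u^j$. The level of $v\notin F^j\pi$ is $-2+(1+\gamma)\le0$, so $\gamma\in\{0,1\}$. For $r\in R$ we have $j\ne r,i(r)$, so $u^j(a_r)=0$. Hence in $F^j\pi$ the vertex $a_r=e_{i(r)}-e_r$ still has level $0$ and is negative exactly at $e_r$. The coordinate of $v$ at $e_r$ in $F^j$ is $-1-u^r(g)$.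

If $\gamma=1$: $v$ has level $0$ in $F^j\pi$, and by (L0), comparing with $a_r$, its coordinate at $e_r$ is $\ge0$. So $u^r(g)\le-1$ for both $r\in R$. Here $g\in V_-$ and so $g\in O$, and $x(g)\ge1$, so $g$ is not poor. The lemma holds with $w=g$ for both $r$.

If $\gamma=0$: $0\le\delta(g)\le\gamma=0$, so $\mathrm{neg}(g)\subset U$ by (F0) and $u^r(g)\ge0$ for $r\in R$. Then $v$ has level $-1$ in $F^j\pi$ and is negative at $e_{r_1},e_{r_2}$, which are covered by the different level-$0$ vertices $a_{r_1},a_{r_2}$. This contradicts Lemma 1(b).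

**Step 2: $\mathrm{neg}(v)=R$.** We find $w$ with Lemma 7. Now $l(v)\le2$, and $l(v)\ge\delta(v)=2$. Hence $l(v)=2$, $t(v)=0$, and $v=-e_{r_1}-e_{r_2}$. Let $r=r_1$ (the case $r_2$ is symmetric) and $i=i_1$. In $F^r\pi$, the vertices $v=a_r-e_i-e_{r_2}$ and $-e_i$ both have level $-1$ and are negative at $e_i$. If the neighbor $w$ of $e_i$ in $F^r$ did not have level $0$, (L1) would give $v=w=-e_i$, which is false. So $w$ has level $0$ in $F^r\pi$, and by Lemma 7, $w\in O$ and $u^r(w)=u_{F\pi}(w)<0$. If $w$ were poor, then $u^r(w)=-1$ by (7), but $u_{F\pi}(w)\le-\delta(w)=-2$, a contradiction. So $w$ is non-poor and $r\in\mathrm{neg}(w)$. $\square$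

## 11. The inequality $S\ge0$

We now assign each negative term of (5) to a payer and check that no payer is overdrawn.

Assign each $r\in B_0'$ with $\sigma_r=0$ to one *non-poor* $v\in O$ with $u^r(v)<0$; this is possible by the beginning of Section 10 and Lemma 8. Let $\tau(v)$ be the number of $r$ assigned to $v$. Then $\tau(v)\le y(v)\le\delta(v)$, and $\tau(v)=0$ if $v$ is poor, if $v\in O^*$, or if $\delta(v)=0$. At most $\sigma$ elements $r\in B_0'$ have $\sigma_r\ge1$, so $|B_0'|\le\sigma+\sum_{v\in O}\tau(v)$.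

Each $j\in U'$ lies in $\mathrm{ex}(v)$ for exactly one $v\in O$, namely $v=e_j'$. Assign each $v\in O^*$ (with $b(v)=-1$, $\mathrm{ex}(v)=\emptyset$, $\tau(v)=0$) to one $w\in\mathcal M$ or one $g$ as in Lemma 4. Write $O^0=\{v\in O:\delta(v)=0\}$ and $O^+=O\setminus(O^0\cup O^*)$, and put $O_g:=\emptyset$ if $g\in O^0$ has $x(g)=1$. By (5),
$$\begin{aligned}S\ \ge\ &\sum_{w\in\mathcal M}(3a_w-3-\mu_w-|O_w|)+\sum_{g\in O^0}\bigl(b(g)-|\mathrm{ex}(g)\cap U'|-|O_g|\bigr)\\&+\sum_{v\in O^+}\bigl(b(v)-|\mathrm{ex}(v)\cap U'|-\tau(v)\bigr)+\sigma.\end{aligned}\tag{8}$$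
All terms are $\ge0$:

* $w\in\mathcal M$: at least $3a_w-3-a_w=2a_w-3\ge1$, by Lemma 5.
* $g\in O^0$: with $x=x(g)$, at least $3x-3-(x-1)-(x-1)=x-1\ge0$, by Lemmas 5 and 6.
* $v\in O^+$: the term is at least $2x+2\delta-3-\tau$, where $\tau\le\delta$.
  * $\delta=1$ (then $x\ge1$, $\tau\le1$): at least $2x-2\ge0$.
  * $\delta=2$, $x\ge1$: at least $2x-1>0$.
  * $\delta=2$, $x=0$: the term is $1-\tau$. It is $\ge0$ if $v$ is non-poor (then $y\le1$), and equals $1$ if $v$ is poor.
  * $\delta\ge3$: at least $2x+\delta-3\ge0$.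

Hence $S\ge0$, i.e. $\rho_X\le5d/3$.

## 12. The case $S=0$

Let $S=0$. By (8), $\sigma=0$ and all terms vanish. So $\mathcal M=\emptyset$, and all $g\in O^0$ have $x(g)=1$. Hence $O^*=\emptyset$ by Lemma 4. Reading off when each line above is $0$, every $v\in O$ has one of the following types.

* **(T0)** $\delta=0$, $x=1$. By (F0), $|\mathrm{neg}|=1$, $l=1$, so $t=1$, and no $u^i$ is positive. So $v=-e_j+h$ with $e_j'=v$ and $h\in\bigcup_{j'}H_{j'}$. By Lemma 6, $\mathrm{ex}(v)\cap U'=\emptyset$.
* **(T1)** $\delta=1$, $x=1$, $|\mathrm{ex}\cap U'|=1$, $\tau=y=1$. (The term $3x-1-|\mathrm{ex}\cap U'|-\tau$ vanishes with $|\mathrm{ex}\cap U'|\le x$ and $\tau\le y\le1$.)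
* **(T2)** $\delta=2$, $x=0$, $\tau=y=1$. ($\tau=1$ shows that $v$ is non-poor, so $y\le 1$.)
* **(T3)** $\delta=3$, $x=0$, $\tau=y=3$. By (7), $u^r(v)=-1$ for the three $r\in\mathrm{neg}(v)\cap B_0'$.

All $\sigma_i$ are $0$, so every $r\in B_0'$ is assigned. Also $\tau=y$ for every $v\in O$ (for (T0), $y=0$ since $\mathrm{neg}\subset U$). Hence each $r\in\mathrm{neg}(v)\cap B_0'$ is assigned to $v$, and so:

each $r\in B_0'$ lies in $\mathrm{neg}(v)$ for exactly one $v\in V_-$, the one that it is assigned to. $\hfill(9)$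

**Step 1: there is no vertex of type (T1).** Let $v$ be of type (T1), $\mathrm{ex}(v)=\{j\}$, $j=\varphi(i)$ with $i\in B_1$, $\mathrm{neg}(v)\cap B_0'=\{r\}$, and $\pi$ $v$-adapted.

*The shape of $v$.* By (F1), $\mathrm{neg}(v)\setminus\{j\}$ lies in one set $I_w^{F\pi}$, which contains $r$. As $e_r'=a_r$, this set is $I_{a_r}=\{r\}$. So $\mathrm{neg}(v)=\{j,r\}$ with coordinates $-1$. Also $i(r)\ne i$, since $\varphi(i(r))=r\ne j=\varphi(i)$. Here $u^i(v)\ge0$, as $i\neq j,r$. Suppose $u^i(v)=0$. In $F^{i,j}\pi$ (Lemma 3), $v$ has level $-1+1=0$ and coordinate $-1$ at $e_r$. But $u^i(a_r)=u^j(a_r)=0$, because $r\ne i,j$, $i(r)\ne i$, and $i(r)\ne j$ as $j\in U$. So $a_r$ also has level $0$ and coordinate $-1$ at $e_r$ there, contradicting (L0). So $u^i(v)\ge1$. As $v$ has level $-1$ in $F\pi$ and negative coordinate sum $-2$, its positive coordinates, including those at hexagon elements, sum to $1$. So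
$$v=e_i-e_j-e_r,\qquad l(v)=1,\quad t(v)=0 .$$

*A second vertex negative at $j$.* By (3) for $j\in U$, $\sum_{V_-}u^j=-1-p_j\le-2$, since $u^j(a_i)=1$. So there is $v_2\in V_-\setminus v$ with $u^j(v_2)<0$, and $v_2\in O$. If $v_2$ had type (T0) or (T1), its only negative index in $U$ would be in $\mathrm{ex}(v_2)$ (for (T1) by the shape just found), so $e_j'=v_2\ne v$, a contradiction. So $v_2$ has type (T2) or (T3).

*The contradiction.* Let $\pi$ now be $v_2$-adapted and $F^j=(F\setminus e_j)\cup v$. As $t(v)=0$, $u_{F\pi}(v)=-1$, so $u_{F^j\pi}=u_{F\pi}-2u^j$. Then $-\delta(v_2)+2|u^j(v_2)|\le0$ and $\delta(v_2)\le3$ give $u^j(v_2)=-1$. For $r_2\in\mathrm{neg}(v_2)\cap B_0'$ we have $r_2\ne r$ by (9), and $r_2\ne i,j$, so $u^{r_2}(v)=0$. Thus $v_2$ is negative at $e_{r_2}$ in $F^j$. Also $u^j(a_{r_2})=0$, so $a_{r_2}$ has level $0$ in $F^j\pi$ and is negative exactly at $e_{r_2}$. For (T2), $v_2$ has level $-2+2=0$ in $F^j\pi$, contradicting (L0). For (T3), $v_2$ has level $-1$ and is negative at three elements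 covered by different vertices, contradicting Lemma 1(b).

So vertices in $O$ with $x\ge1$ are of type (T0). Hence $U'=\emptyset$, and for $j\in U$ the vertex $e_j'$ is of type (T0). Let $\mathcal L\subset O$ be the set of vertices of types (T2), (T3).

**Step 2: $\mathcal L=\emptyset$.** Let $v\in\mathcal L$, $\pi$ $v$-adapted, $r\in R:=\mathrm{neg}(v)\cap B_0'$, $i=i(r)$. We pin down the coordinates of $v$ at $r$ and $i$, and then Lemma 7 gives a contradiction.

*(a) $u^r(v)=-1$.* Otherwise, by (7), $v$ is of type (T2) with $u^r(v)=-2$, and $v$ has level $0$ in $F^r\pi$. Let $j\in\mathrm{neg}(v)\setminus r$. By (L0), $j\ne i$ (else the coordinate at $e_j$ in $F^r$ is $u^i(v)+u^r(v)\le-3$), $u^j(v)=-1$, and $v$ is the neighbor of $e_j$ in $F^r$.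

* If $j\in A$, $\varphi(j)\ne r$: $u^r(a_j)=0$, so $a_j$ has level $0$ in $F^r\pi$ and coordinate $-1$ at $e_j$. So $a_j=v$, a contradiction.
* If $j\in A$, $\varphi(j)=r$: in $((F\setminus e_j)\cup a_j)\pi$, $v$ has level $-1$ and coordinate $-2-1=-3$ at $e_r$, contradicting (L1).
* If $j\in U$: $g=e_j'=-e_j+h$ with $h\in\bigcup_{j'}H_{j'}$, and $g\ne v$. Let $-\gamma\le0$ be the level of $g$ in $F\pi$. After exchanging $e_j$ for $g$, $v$ has level $-2+(1+\gamma)=\gamma-1$, necessarily in $\{-1,0\}$, and coordinate $-2-u^r(g)=-2$ at $e_r$, contradicting (L0) or (L1).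

As $\mathcal M=\emptyset$, there are no other cases. So $\mathrm{neg}(v)=\{r\}$ and $l(v)\le2$. As $l(v)\ge\delta(v)=2$, $t(v)=0$ and $v=-2e_r$. But vertices belong to lattice bases and are primitive, a contradiction.

Now (3) gives $\sum_{V_-}u^r=-p_r\le-1$. By (9) only $v$ is negative at $r$, with value $-1$, so
$$u^r(w)=0\quad\text{for all }w\in V_-\setminus v.\tag{10}$$

*(b) $u^i(v)\le0$.* Suppose $u^i(v)\ge1$. By (3), $\sum_{V_-}u^i=-p_i\le-1$, as $u^i(a_r)=1$. Since $-e_i$ contributes $-1$ and $v$ at least $+1$, there is $w\in V_-\setminus\{v,-e_i\}$ with $u^i(w)<0$. Then $w\in O$, because $-e_{i''}$ with $i''\ne i$ is not negative at $i$. It is not of type (T0), where $\mathrm{neg}\subset U$, while $i\in A$. So $w\in\mathcal L$, and $u^r(w)=0$ by (10). Let $\pi'$ be $w$-adapted and $R'=\mathrm{neg}(w)\cap B_0'\not\ni r$.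

Consider $F^{i,r}\pi'$ (Lemma 3 with $j=\varphi(i)=r$). Its functional is $u_{F\pi'}-2u^i-u^r$, and its coordinates at $e_l$, $l\ne i,r$, are $u^l$. For $r'\in R'$ we have $r'\ne r,i$ and $i(r')\ne i,r$, so $e_{r'},e_{i(r')}\in F^{i,r}$. There $a_{r'}=e_{i(r')}-e_{r'}$ has level $0$ and is negative exactly at $e_{r'}$. For different $r',r''\in R'$ the coordinate of $a_{r'}$ at $e_{r''}$ is $0$, and vice versa. So, by (1) and (2), exchanging $e_{r'}$ for $a_{r'}$ changes neither the level and the coordinates of $a_{r''}$ nor the coordinate functional at $e_{r''}$. Hence we may exchange $e_{r'}$ for $a_{r'}$ for all $r'\in R'$ successively. The resulting facet functional is $u_{F\pi'}-2u^i-u^r-\sum_{r'\in R'}u^{r'}$. At $w$ its value is at least $-\delta(w)+2+|R'|$, which is $1$ for (T2) and $2$ for (T3). But $w$ is not in this facet, whose elements lie in $F\cup\{a_i,-e_i\}\cup\{a_{r'}\}_{r'\in R'}\cup\pi'$. So the value must be $\le0$, a contradiction.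

*(c) The neighbor of $e_i$ in $F^r$.* The coordinate of $v$ at $e_i$ in $F^r$ is $u^i(v)+u^r(v)=u^i(v)-1<0$. The vertex $-e_i$ has level $-1$ in $F^r\pi$, and its only nonzero coordinate there is $-1$ at $e_i$. Let $w$ be the neighbor of $e_i$ in $F^r$. We claim that $w$ has level $0$ in $F^r\pi$.

For (T2): $v$ also has level $-1$ in $F^r\pi$, and $v\ne-e_i$. If $w$ did not have level $0$, (L1) would give $v=w=-e_i$.

For (T3): $v$ has level $-3+1=-2$ in $F^r\pi$. If $w$ does not have level $0$, then $w=-e_i$ by (L1). Exchanging $e_i$ for $-e_i$ changes no coordinates at the remaining elements, and by (1) it subtracts from the facet functional twice the coordinate at $e_i$. So $v$ gets level $-2+2|u^i(v)-1|\le0$. Since $|u^i(v)-1|\ge1$, it gets level $0$. Let $r_2\in R\setminus r$. The coordinate of $v$ at $e_{r_2}$ is $u^{r_2}(v)=-1$. By (6), $a_{r_2}$ has level $0$ in $F^r\pi$ and coordinate $-1$ at $e_{r_2}$. Its coordinate at $e_i$ is $u^i(a_{r_2})+u^r(a_{r_2})=0$, as $i(r_2)\ne i$. So this remains true after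 the exchange, and $v$ and $a_{r_2}$ contradict (L0). This proves the claim.

By the claim and Lemma 7, $w\in O$ and $u^r(w)<0$, so $w=v$ by (9). But $v$ has level $-1$ or $-2$ in $F^r\pi$, a contradiction. So $\mathcal L=\emptyset$.

**Step 3: reading off $X$.** All $v\in O$ are of type (T0), so $\lambda=0$ and $|O|=\sum_Ox=c$. Every $r\in B_0'$ is assigned to some $v\in O$, but $y=0$ on $O$, so $B_0'=\emptyset$. With $U'=\emptyset$ and $\mathcal M=\emptyset$ we get $|B_1|=0$. So $n=|B_1|+|O|+\sigma+\lambda=c$, and as $n=c+|A|$, $A=\emptyset$. There are no level-$0$ vertices, and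
$$W=\{e_j,\ g_j=-e_j+h_j:\ j=1,\dots,n\},\qquad h_j\in\bigcup_{j'}H_{j'} .$$
Now $k=3n-|W|=n$, and $S=3k-n-2m=2n-2m=0$ gives $m=n$. Each $H_{j'}$ has some $v\in W$ with $z_{j'}(v)\ne0$ (Section 8), so the $n$ vectors $h_j$ lie in $n$ different hexagons. After renumbering, $h_j\in H_j$. Thus $V=\bigsqcup_jV_j$ with
$$V_j=H_j\cup\{e_j,\,h_j-e_j\}\subset\mathbb Ze_j\oplus E_j,\qquad N=\bigoplus_j(\mathbb Ze_j\oplus E_j) .$$
By free sums $X\cong\prod X_j$. The linear map $h_1\mapsto h_2$, $h_2\mapsto h_3$ rotates a lattice hexagon, so its lattice automorphisms act transitively on its vertices. Hence all $X_j$ are isomorphic to $Z_0$ of Section 1. So $X\cong Z_0^{\,n}$, $d=3n$, and $n\ge1$ as $d\ge1$. We saw in Section 1 that $Z_0\cong Z$. (It also follows here: $Z$ is non-$S_3$-splittable with $d=3$, $\rho=5$, so $k=1$, $S=0$ and $Z\cong Z_0$.) Hence $X\cong Z^{d'}$ with $d'=n=d/3$.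

## 13. Products of non-splittable manifolds; Theorems A and B

For the converse in Theorem A we need that $Z^{d'}$ is itself non-splittable.

**Lemma 9.** A product of non-$S_3$-splittable toric Fano manifolds is non-$S_3$-splittable.

*Proof.* Let $V=\bigsqcup V_i$, $V_i\subset N_i$, $N=\bigoplus N_i$ be the decomposition belonging to the product. Then $V\cap N_i=V_i$. Suppose $V=H\sqcup V'$, $N=E\oplus N'$, with $H=\{\pm a,\pm b,\pm(a-b)\}$, $a,b$ a basis of $E$, and $V'\subset N'$. If $a\in N_i$, $b\in N_{i'}$ with $i\ne i'$, then $a-b\notin\bigcup_lN_l$, contradicting $a-b\in V$. So $H\subset V_i$ for one $i$ and $E\subset N_i$. Since $E\subset N_i$, the decomposition $N=E\oplus N'$ restricts to $N_i=E\oplus(N_i\cap N')$, and $V_i\setminus H\subset N_i\cap N'$. By free sums the $i$-th factor splits off $S_3$, a contradiction. $\square$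

**Proof of Theorem A.** The inequality is Section 11, and Section 12 shows that equality forces $d=3d'$ and $X\cong Z^{d'}$. Conversely, $Z^{d'}$ has $d=3d'$ and $\rho=5d'=5d/3$, and it is non-$S_3$-splittable by Lemma 9. $\blacksquare$

**Proof of Theorem B.** (1) Write $X\cong S_3^a\times Y$ with $a$ maximal. Then $Y$ is non-$S_3$-splittable, $\dim Y=d-2a$, $\rho_Y=\rho_X-4a$, and $2\dim Y-\rho_Y=k$. If $\dim Y\ge1$, Theorem A gives $\rho_Y\le\frac53\dim Y$; since $\rho_Y=2\dim Y-k$, this says $\dim Y\le3k$, with equality if and only if $Y\cong Z^k$. If $Y$ is a point, then $k=0$, $\dim Y=0=3k$ and $Y=Z^0$. Thus $d-2a\le3k$, i.e. $a\ge(d-3k)/2=(3\rho_X-5d)/2$. If equality holds, then $X\cong S_3^a\times Z^k$. Conversely, if $X\cong S_3^a\times Z^k$, then $d=2a+3k$, which is equality.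

(2) Theorem A gives $\rho_X\le\lfloor5d/3\rfloor$. For $d=3q,\ 3q+1,\ 3q+2$ the bound is attained by $Z^q$, $Z^q\times\mathbb P^1$, $Z^q\times S_2$ respectively. Their Picard numbers are $5q$, $5q+1$, $5q+3$, which equal $\lfloor5d/3\rfloor$. They are non-$S_3$-splittable by Lemma 9, because $\mathbb P^1$ has dimension $1$, and $S_2$ is a surface with $\rho=3\ne4=\rho_{S_3}$. $\blacksquare$
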